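\title{Free actions of elementary abelian $2$-groups on complexes with mod $2$ cohomology generated in degree one}

\begin{abstract}
Let $X$ be a connected finite CW-complex whose mod $2$ cohomology ring is generated by classes of degree one, let $n=\dim H_1(X;\mathbb{Z}/2)$, and suppose that $(\mathbb{Z}/2)^r$ acts freely on $X$. We show that the inequality $r\le 2n$ can fail: $(\mathbb{Z}/2)^{11}$ acts freely and smoothly on a closed manifold of this kind with $n=5$. The inequality holds if the action on $H_1(X;\mathbb{Z}/2)$ is trivial or if $n\le 3$, and it fails for every $n\ge 5$. The largest possible $r$ lies between $\lfloor\frac12\lfloor (n+2)^2/4\rfloor\rfloor$ and $\lfloor (n+2)^2/4\rfloor$. The examples come from a construction that turns a quadratic map over $\mathbb{F}_2$ into a free action on a quotient of an iterated sphere bundle.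
\end{abstract}

\section{The question and the results}\label{sec:intro}

Homology and cohomology are singular and have coefficients in $\mathbb{F}_2=\mathbb{Z}/2$ unless other coefficients are written. We call a space $X$ a \emph{$1$-generated complex} if it is a nonempty connected finite CW-complex and the ring $H^*(X)$ is generated, as an $\mathbb{F}_2$-algebra with unit, by elements of $H^1(X)$. The circle and the real projective spaces are $1$-generated, and by the K\"unneth theorem so is a product of $1$-generated complexes. Groups act by homeomorphisms; actions are not assumed to be cellular. The following question comes from \cite{Singh}.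

\begin{quote}
\textbf{Question.} If $(\mathbb{Z}/2)^r$ acts freely on a $1$-generated complex $X$, does it follow that $r\le 2\dim H_1(X)$?
\end{quote}

Without the condition on the ring, $H_1(X)$ says nothing about $r$: the group $(\mathbb{Z}/2)^r$ acts freely on $(S^2)^r$ by antipodal maps, and $H_1=0$. With the condition, the number $n=\dim H_1(X)$ counts the generators of the whole ring, and one expects it to bound $r$. Translations by elements of order two give a free action of $(\mathbb{Z}/2)^n$ on the torus $(S^1)^n$. One can do better. The quaternion group $Q_8$ is a subgroup of the group $S^3$ of unit quaternions, so $Q_8/\{\pm1\}\cong(\mathbb{Z}/2)^2$ is a subgroup of $\mathbb{RP}^3=S^3/\{\pm1\}$ and acts freely on it by left multiplication. Hence $(\mathbb{Z}/2)^{2n}$ acts freely on $(\mathbb{RP}^3)^n$, and the bound $2n$, if true, would be sharp. It is true when the group acts trivially on $H_1(X)$; there the factor $2$ is the degree of a quadratic form, entering through Chevalley's theorem on zeros of polynomials over finite fields. In general the answer to the question is no.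

Let $R(n)$ be the supremum of all $r$ such that $(\mathbb{Z}/2)^r$ acts freely on some $1$-generated complex $X$ with $\dim H_1(X)=n$.

\begin{theorem}\label{thm:counter}
For every $w\ge1$ there is a closed connected smooth manifold $X$ with $H^*(X)$ generated by $H^1(X)$, with $\dim H_1(X)=w+1$, and with a free smooth action of $(\mathbb{Z}/2)^{3w-1}$. So $R(n)\ge 3n-4$ for $n\ge2$, and the inequality $r\le 2n$ fails for every $n\ge5$.
\end{theorem}

For $w=4$ this is a free action of $(\mathbb{Z}/2)^{11}$ on a manifold with $\dim H_1=5$. The examples can also be taken cellular: if a finite group $G$ acts freely and smoothly on a closed manifold $X$, then $X/G$ is a closed smooth manifold, and a triangulation of $X/G$ lifts to a finite CW-structure on $X$ whose cells are permuted freely by $G$.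

\begin{theorem}\label{thm:bounds}
Let $G=(\mathbb{Z}/2)^r$ act freely on a $1$-generated complex $X$, and put $n=\dim H_1(X)$ and $d=\dim H_1(X)^G$. Then $r\le d(n+2-d)$. Hence
\begin{itemize}
\item $r\le\lfloor (n+2)^2/4\rfloor$ always;
\item $r\le 2n$ if $G$ acts trivially on $H_1(X)$, or if $n\le3$.
\end{itemize}
Moreover $R(n)\ge\max\bigl(2n,\ \lfloor\frac12\lfloor (n+2)^2/4\rfloor\rfloor\bigr)$ for all $n$.
\end{theorem}

Thus $R(n)=2n$ for $n\le3$ and $R(n)>2n$ for $n\ge5$. The function $R$ grows quadratically, so no linear bound holds, and it is determined up to a factor of about $2$. For $n=4$ the theorems give $8\le R(4)\le9$; we do not decide which value occurs.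

Both theorems rest on a passage between free actions and quadratic maps. A map $q\colon A\to W$ of finite-dimensional $\mathbb{F}_2$-vector spaces is \emph{quadratic} if $q(0)=0$ and its \emph{polarization}
\[
B(x,y)=q(x+y)+q(x)+q(y)
\]
is bilinear. A subspace $U\subset A$ is \emph{totally singular} if $q|_U=0$, and $q$ is \emph{anisotropic} if $q(x)\neq0$ for all $x\ne0$.

\begin{theorem}\label{thm:real}
Let $q\colon A\to W$ be quadratic, $\dim A=a$, $\dim W=w\ge1$, and let $u$ be the maximal dimension of a totally singular subspace. Then there is a closed connected smooth manifold $X$ with $H^*(X)$ generated by $H^1(X)$, with $\dim H_1(X)=w+u$, and with a free smooth action of $(\mathbb{Z}/2)^{a-u}$.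
\end{theorem}

The model for Theorem~\ref{thm:real} is the action on $\mathbb{RP}^3$. There a group $Q=Q_8$ acts freely on $M=S^3$, the normal subgroup $V=\{\pm1\}$ and the quotient $G=Q/V$ are elementary abelian, and $G$ acts freely on $X=M/V$. In general $Q$ is a central extension of $A$ by $W$ in which squaring is given by $q$, the subgroup $V$ is elementary abelian of rank $n=w+u$, and $M$ is a tower of $n$ bundles with odd-dimensional spheres as fibers. In $Q_8$ the subgroup $V$ is central. The gain over $2n$ comes from allowing $V$ to be noncentral, and the price is that a free action can no longer be obtained from representations of $Q$ in the obvious way: the last $u$ spheres are taken from equivariant vector bundles built by obstruction theory.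

Section~\ref{sec:quad} relates quadratic maps to central extensions. Section~\ref{sec:upper} proves the upper bounds, which show where counterexamples can lie. Section~\ref{sec:real} proves Theorem~\ref{thm:real}; Sections~\ref{sec:cubic} and~\ref{sec:lower} apply it to an explicit and to a random quadratic map.

\section{Quadratic maps and central extensions}\label{sec:quad}

Let $q\colon A\to W$ be quadratic with polarization $B$, and let $e_1,\dots,e_a$ be a basis of $A$. Applying $q(x+y)=q(x)+q(y)+B(x,y)$ repeatedly to a sum of distinct basis vectors gives
\begin{equation}\label{eq:coord}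
q\Bigl(\sum_i x_ie_i\Bigr)=\sum_i x_i^2\,q(e_i)+\sum_{i<j}x_ix_j\,B(e_i,e_j)\qquad(x_i\in\mathbb{F}_2).
\end{equation}
So $q(x)=\beta(x,x)$ for the bilinear map $\beta\colon A\times A\to W$ with $\beta(e_i,e_i)=q(e_i)$, $\beta(e_i,e_j)=B(e_i,e_j)$ for $i<j$, and $\beta(e_i,e_j)=0$ for $i>j$. Conversely, for every bilinear $\beta$ the map $x\mapsto\beta(x,x)$ is quadratic, with polarization $\beta(x,y)+\beta(y,x)$. Hence the coefficients in \eqref{eq:coord} can be prescribed freely, and the \emph{quadratic forms} on $A$, that is, the quadratic maps $A\to\mathbb{F}_2$, form a vector space of dimension $a(a+1)/2$.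

Chevalley's theorem states that polynomials $f_1,\dots,f_s$ in $a$ variables over a finite field, without constant terms and with $\sum_i\deg f_i<a$, have a common zero other than the origin. By \eqref{eq:coord} the coordinates of $q$ are polynomials of degree at most $2$, so we obtain the following.

\begin{lemma}\label{lem:chev}
If $q\colon A\to W$ is quadratic and anisotropic, then $\dim A\le 2\dim W$.
\end{lemma}

The next two lemmas pass from groups to quadratic maps and back. We write elementary abelian $2$-groups additively when we regard them as vector spaces; $\operatorname{rk}$ denotes their dimension.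

\begin{lemma}\label{lem:square}
Let $P$ be a group and $W\le P$ a central subgroup such that $W$ and $A=P/W$ are finite elementary abelian $2$-groups. Then $x\mapsto\tilde x^2$, where $\tilde x\in P$ is any lift of $x$, is a well-defined quadratic map $A\to W$.
\end{lemma}

\begin{proof}
We have $\tilde x^2\in W$ because $A$ has exponent $2$, and $(\tilde xm)^2=\tilde x^2m^2=\tilde x^2$ for $m\in W$. Put $c(g,h)=g^{-1}hgh^{-1}$, which lies in $W$ because $A$ is abelian. From $(gh)^2=g^2c(g,h)h^2$ we see that the polarization is $B(x,y)=c(\tilde x,\tilde y)$. It is additive in $x$, since $g^{-1}hg=c(g,h)h$ gives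
\[
c(gg',h)=g'^{-1}c(g,h)hg'h^{-1}=c(g,h)c(g',h),
\]
and it is symmetric by definition.
\end{proof}

\begin{lemma}\label{lem:group}
Let $q\colon A\to W$, $a$, $w$, $u$ be as in Theorem~\ref{thm:real}, and let $\beta$ be bilinear with $\beta(x,x)=q(x)$. Then $Q=W\times A$ with the product
\[
(m,x)(m',x')=(m+m'+\beta(x,x'),\,x+x')
\]
is a group in which $W$ is central, $Q/W=A$, and $(m,x)^2=(q(x),0)$. Moreover:
\begin{itemize}
\item[(i)] every subgroup $K\le Q$ with $K\cap W=1$ is elementary abelian of rank at most $u$;
\item[(ii)] if $U\subset A$ is totally singular of dimension $u$ and $V\le Q$ is its preimage, then $V$ is normal, $V\cong(\mathbb{Z}/2)^{w+u}$, and $Q/V\cong(\mathbb{Z}/2)^{a-u}$.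
\end{itemize}
\end{lemma}

\begin{proof}
Both ways of multiplying three elements give the first coordinate $m+m'+m''+\beta(x,x')+\beta(x,x'')+\beta(x',x'')$, so the product is associative. The unit is $(0,0)$, the inverse of $(m,x)$ is $(m+q(x),x)$, and the claims about $W$ and about squares are read off from the formula.

(i) The group $K$ embeds in $A$, so it is elementary abelian. For $(m,x)\in K$ the square $(q(x),0)$ lies in $K\cap W=1$. So the image of $K$ in $A$ is totally singular, and $\operatorname{rk}K\le u$.

(ii) Every element of $V$ has square $1$, so $V$ is elementary abelian, of order $2^{w+u}$. It is the preimage of a subgroup of the abelian group $A$, hence normal, and $Q/V\cong A/U$.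
\end{proof}

\begin{example}\label{ex:q8}
The form $x^2+xy+y^2$ on $\mathbb{F}_2^2$ takes the value $1$ on all three nonzero vectors. The group $Q$ has order $8$ and six elements of order $4$, so it is $Q_8$. The direct sum of $w$ copies is an anisotropic map $\mathbb{F}_2^{2w}\to\mathbb{F}_2^w$, so Lemma~\ref{lem:chev} is sharp.
\end{example}

\section{The upper bound}\label{sec:upper}

Let $H\le G$ be the subgroup acting trivially on $H_1(X)$. We bound $\operatorname{rk}H$ by topology and $\operatorname{rk}G/H$ by linear algebra. The topological input is the following obstruction to free involutions.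

\begin{lemma}\label{lem:double}
Let $p\colon X\to Y$ be a two-sheeted covering of a nonempty compact space $Y$. Then $p^*\colon H^*(Y)\to H^*(X)$ is not surjective.
\end{lemma}

\begin{proof}
Each singular simplex $\sigma$ of $Y$ has exactly two lifts $\sigma',\sigma''$. For a cochain $b$ on $X$ put $(\tau b)(\sigma)=b(\sigma')+b(\sigma'')$. The sequence of cochain complexes $0\to C^*(Y)\xrightarrow{p^*}C^*(X)\xrightarrow{\tau}C^*(Y)\to0$ is exact and gives the exact sequence
\[
H^k(Y)\xrightarrow{\ p^*\ }H^k(X)\xrightarrow{\ \tau\ }H^k(Y)\xrightarrow{\ \delta\ }H^{k+1}(Y).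
\]
Put $t=\delta(1)\in H^1(Y)$; it is represented by $t_0$, where $b_0\in C^0(X)$ satisfies $\tau b_0=1$ and has coboundary $p^*t_0$. For a cocycle $a$ on $Y$ the cochain $p^*a\cup b_0$ has image $a\cup\tau b_0=a$ under $\tau$ and coboundary $p^*(a\cup t_0)$. So $\delta$ is multiplication by $t$.

Suppose $p^*$ is surjective. Then $\tau=0$ in cohomology, multiplication by $t$ is injective, and $t^k\neq0$ for all $k$. On the other hand, let $O\subset Y$ be an evenly covered open set. The indicator function of one sheet is a cocycle on $p^{-1}(O)$ with image $1$ under $\tau$, so $t|_O=0$ by naturality of $\delta$. Cover $Y$ by finitely many such sets $O_1,\dots,O_N$ and lift $t$ to $t_i\in H^1(Y,O_i)$. The product $t_1\cdots t_N$ lies in $H^N(Y,Y)=0$ and maps to $t^N$, a contradiction.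
\end{proof}

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:bounds}]
A free action of a finite group on a Hausdorff space is a covering action, so $X\to X/C$ is a regular covering with compact base for each $C\le G$. Let $V=H_1(X)$, $\Pi=\pi_1(X)$ and $\Gamma=\pi_1(X/G)$, so that $\Pi$ is normal in $\Gamma$ with quotient $G$. The kernel $\Pi_2$ of $\Pi\to V$ is generated by squares and commutators, hence characteristic in $\Pi$ and normal in $\Gamma$. With $P=\Gamma/\Pi_2$ we obtain an extension
\[
1\to V\to P\to G\to1 .
\]
The conjugation action of $G$ on $V$ is the natural action on $H_1(X)$: if $\gamma\in\Gamma$ lifts to a path $\tilde\gamma$ from the base point $x_0$ to $gx_0$ and $\omega$ is a loop in $X$ at $x_0$, then $\gamma\omega\gamma^{-1}$ lifts to $\tilde\gamma\,(g\omega)\,\tilde\gamma^{-1}$, which is homologous to $g\omega$. Let $H=\ker(G\to GL(V))$.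

\emph{Step 1: $\operatorname{rk}H\le 2d$.} In the preimage of $H$ in $P$ the subgroup $V$ is central, so Lemma~\ref{lem:square} gives a quadratic map $s\colon H\to V$, $s(c)=\tilde c^2$. Its values lie in $V^G$. Indeed, for $\tilde g\in P$ the element $\tilde g\tilde c\tilde g^{-1}$ is again a lift of $c$, because $G$ is abelian, and so $\tilde g\,s(c)\,\tilde g^{-1}=(\tilde g\tilde c\tilde g^{-1})^2=s(c)$. By Lemma~\ref{lem:chev} it suffices to show that $s\colon H\to V^G$ is anisotropic.

Suppose $s(c)=0$ with $c\neq0$, and put $C=\langle c\rangle$. The lift $\tilde c$ has order $2$ and commutes with $V$, so the preimage of $C$ in $P$, which is $\pi_1(X/C)/\Pi_2$, equals $V\times\langle\tilde c\rangle$. Projecting to $V$ gives a homomorphism $\psi\colon\pi_1(X/C)\to V$ that extends $\Pi\to V$. Let $p\colon X\to X/C$ be the covering. Under the identifications $H^1(X/C)=\operatorname{Hom}(\pi_1(X/C),\mathbb{F}_2)$ and $H^1(X)=\operatorname{Hom}(V,\mathbb{F}_2)$ we have $p^*(\xi\circ\psi)=\xi$, so $p^*$ is surjective in degree one. Since $H^*(X)$ is generated by $H^1(X)$, the ring homomorphism $p^*$ is surjective, which contradicts Lemma~\ref{lem:double}.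 This is the only use of the hypothesis on the ring.

\emph{Step 2: $\operatorname{rk}G/H\le d(n-d)$.} Choose a linear map $\pi\colon V\to V^G$ that is the identity on $V^G$. For $g\in G$ the map $\pi\circ(g-1)$ vanishes on $V^G$, so it defines an element of $\operatorname{Hom}(V/V^G,V^G)$, a set with $2^{d(n-d)}$ elements. We show that the resulting map from $G/H$ to this set is injective. Suppose $\pi\circ(g-1)=\pi\circ(g'-1)$. Then $\pi\circ g=\pi\circ g'$, and composing with $g^{-1}$ gives $\pi\circ(h-1)=0$ for $h=g'g^{-1}$. The subspace $I=(h-1)V$ is $G$-invariant, because $G$ is abelian, and $\pi(I)=0$ forces $I\cap V^G=0$. If $I\neq0$, the $2$-group $G$ permutes the odd number of nonzero vectors of $I$ and fixes one of them. So $I=0$ and $h\in H$.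

\emph{Conclusion.} Adding the two steps gives $r\le 2d+d(n-d)=d(n+2-d)$. A product of two integers with sum $n+2$ is at most $\lfloor (n+2)^2/4\rfloor$. Finally,
\begin{equation}\label{eq:excess}
d(n+2-d)=2n+(d-2)(n-d),
\end{equation}
and since $0\le d\le n$, the last term is positive only if $2<d<n$. This is impossible if $d=n$, that is, if $G$ acts trivially on $H_1(X)$, and also if $n\le3$.
\end{proof}

By \eqref{eq:excess} a counterexample needs $3\le d\le n-1$. The proof suggests its shape: an extension $P$ in which $V$ has a large central part $V^G$ and $G$ acts on $V$ through many maps $V/V^G\to V^G$. The pair $V\le Q$ of Lemma~\ref{lem:group} has this shape, since conjugation by $(0,y)$ sends $(m,x)\in V$ to $(m+B(x,y),x)$.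

\section{From quadratic maps to free actions}\label{sec:real}

Fix $q\colon A\to W$, $Q$, $U$ and $V$ as in Lemma~\ref{lem:group}, and put $n=w+u$. We construct a free action of $Q$ on a tower of $n$ sphere bundles. For a Hermitian vector space or vector bundle $\zeta$ we write $S(\zeta)$ for the unit sphere or unit sphere bundle.

\subsection{The first $w$ spheres}\label{sub:first}

Let $\chi_1,\dots,\chi_w$ be a basis of $\operatorname{Hom}(W,\{\pm1\})$, let $\rho_i=\operatorname{Ind}_W^Q\chi_i$ be the induced complex representation with an invariant Hermitian product, and put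
\[
M_0=S(\rho_1)\times\dots\times S(\rho_w).
\]
Since $W$ is central, it acts on $\rho_i$ by the scalars $\chi_i$. A nontrivial element of $W$ acts as $-1$ on some $\rho_i$, so it has no fixed point on $M_0$. Thus the isotropy groups of $Q$ on $M_0$ meet $W$ trivially, and by Lemma~\ref{lem:group}(i) they are elementary abelian of rank at most $u$.

If $q$ is anisotropic, the construction ends here: $Q$ acts freely on $M_0$, and $A=Q/W$ acts freely on $M_0/W$, a product of $w$ real projective spaces. By Lemma~\ref{lem:chev} this gives at most $r=2n$. For $u\ge1$ we have $u$ more spheres with which to remove the remaining isotropy. The first attempt is to use another representation, and it fails.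

\begin{remark}\label{rem:linear}
Let $u=1$, and suppose that $Q$ acts freely on $M_0\times S(\zeta)$ for a nonzero unitary representation $\zeta$. Then $a-1\le 2w$, so that $a-u<2n$. To see this, let $x\neq0$ with $q(x)=0$. The elements $(m,x)$ are involutions outside $W$. The character of $\rho_i$ vanishes outside $W$, so such an involution has trace $0$, hence eigenvalue $1$, on each $\rho_i$, and it fixes a point of $M_0$. It must therefore act on $\zeta$ as $-1$. Then $(m,0)=(m,x)(0,x)$ acts trivially, and $\zeta$ is a sum of characters of $A$. Any one of them is a linear form $\lambda$ with $\lambda(x)=1$ for all nonzero zeros $x$ of $q$. So $q$ is anisotropic on the hyperplane $\ker\lambda$, and Lemma~\ref{lem:chev} applies.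
\end{remark}

A representation imposes its conditions on all involutions in the same vector space, where they interact through the relations of the group. In a vector bundle over $M_0$, an isotropy group has to act without fixed vectors only on the fibers over its own fixed points.

\begin{example}\label{ex:s2}
Let $Q=\{1,a_1,a_2,a_3\}\subset SO(3)$, where $a_i$ is the rotation by $\pi$ about the axis $\mathbb{R}e_i$. On $M=S^2$ the isotropy group is $E_i=\langle a_i\rangle$ at $\pm e_i$ and trivial elsewhere. In no nonzero representation do all $a_i$ act as $-1$, because $a_1a_2=a_3$. The regular representation is $L=\mathbb{C}\oplus\mathbb{C}^3$ with $\mathbb{C}^3=\mathbb{R}^3\otimes\mathbb{C}$, the sum of the four characters of $Q$, and $L^{E_i}=\mathbb{C}\oplus\mathbb{C}e_i$. For $x\in S^2$ define an isometric embedding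
\[
\varphi(x)\colon\mathbb{C}^2\to L,\qquad \varphi(x)(c,c')=(c,c'x).
\]
Then $\varphi(gx)=g\varphi(x)$, and the image of $\varphi(\pm e_i)$ is exactly $L^{E_i}$. The orthogonal complements $\zeta_x=T_xS^2\otimes\mathbb{C}$ of the images form a $Q$-vector bundle, $a_i$ acts as $-1$ on the fibers over $\pm e_i$, and $Q$ acts freely on $S(\zeta)$.
\end{example}

\subsection{Lowering the rank of the isotropy groups}\label{sub:rank}

Example~\ref{ex:s2} generalizes: from a trivial bundle with fiber a multiple of the regular representation we remove a subbundle that consists of all fixed vectors over each point with isotropy group of maximal rank. We use the following standard facts, in which $Q$ is any finite group.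

\begin{itemize}
\item[(a)] A finite $Q$-CW-complex is built from finitely many cells $Q/K\times D^i$. The isotropy groups of interior points of such a cell are conjugate to $K$, and $Q$-maps $Q/K\times D^i\to Y$ correspond to maps $D^i\to Y^K$. By Illman's theorem a closed smooth $Q$-manifold $M$ has the structure of a finite $Q$-CW-complex with cells of dimension $i\le\dim M$.
\item[(b)] The Stiefel manifold of isometric embeddings $\mathbb{C}^p\to\mathbb{C}^N$ is $2(N-p)$-connected: choosing the images of the basis vectors one after another exhibits it as an iterated bundle of spheres of dimensions $2N-1,2N-3,\dots,2(N-p)+1$.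
\item[(c)] A stably trivial complex bundle $\eta$ of rank $\rho$ over a finite complex $Z$ of dimension at most $2\rho$ is trivial. Indeed, an isomorphism $\eta\oplus\mathbb{C}^s\cong\mathbb{C}^{\rho+s}$ identifies $\eta$ with the bundle of orthogonal complements of a map from $Z$ to the space of isometric embeddings $\mathbb{C}^s\to\mathbb{C}^{\rho+s}$, and this map is null-homotopic by (b).
\item[(d)] For finite complexes $Z$ there is a natural isomorphism $K^0(Z)\otimes\mathbb{Q}\cong H^{\mathrm{ev}}(Z;\mathbb{Q})$. If $p\colon\tilde Z\to Z$ is a covering with $N<\infty$ sheets, the transfer composed with $p^*$ is multiplication by $N$, so $p^*$ is injective on rational cohomology. Hence the kernel of $p^*\colon K^0(Z)\to K^0(\tilde Z)$ consists of torsion elements.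
\end{itemize}

\begin{lemma}\label{lem:rank}
Let $Q$ be a finite group, $k\ge1$, and $M$ a closed smooth $Q$-manifold all of whose isotropy groups are elementary abelian $2$-groups of rank at most $k$. Then there is a smooth Hermitian $Q$-vector bundle $\zeta$ of constant positive rank over $M$ such that all isotropy groups of $S(\zeta)$ are elementary abelian of rank at most $k-1$.
\end{lemma}

\begin{proof}
The isotropy group of $v\in S(\zeta_x)$ is the stabilizer of $v$ in $Q_x$. So we need $\zeta_x^{Q_x}=0$ whenever $\operatorname{rk}Q_x=k$, and nothing at the other points. If no isotropy group has rank $k$, take $\zeta=M\times\mathbb{C}$ with the trivial action on $\mathbb{C}$. Otherwise $m=|Q|/2^k$ is an integer.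

For $t\ge1$ let $L_t=\mathbb{C}[Q]^{\oplus t}$, and let $\mathrm{St}_t$ be the space of isometric embeddings $\mathbb{C}^{tm}\to L_t$, on which $Q$ acts by composition. Let $K\le Q$ be elementary abelian of rank $j\le k$. An embedding is fixed by $K$ exactly when its image lies in $L_t^K$, and $\dim L_t^K=t|Q|/2^j=2^{k-j}tm$. This is why the regular representation is used: the dimension of the fixed space depends only on $j$. If $j=k$, then $\mathrm{St}_t^K$ is the space of unitary isomorphisms $\mathbb{C}^{tm}\to L_t^K$. If $j<k$, then $\mathrm{St}_t^K$ is $2tm(2^{k-j}-1)$-connected by (b), in particular $2tm$-connected.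

\emph{Claim: for some $t$ there is a continuous $Q$-map $\varphi\colon M\to\mathrm{St}_t$.} We first define $\varphi$ on the set $M'$ of points with isotropy group of rank $k$, where the target is not highly connected and the obstruction has to be removed by the choice of $t$. By (a), $M'$ is the union of the cells $Q/K\times D^i$ with $\operatorname{rk}K=k$. It is a subcomplex, since it is the union of the closed sets $M^E$ with $E$ elementary abelian of rank $k$. A point of $M^E$ has isotropy group containing $E$, hence equal to $E$; here we use that all isotropy groups are elementary abelian of rank at most $k$. So the sets $M^E$ are pairwise disjoint, they are permuted by $Q$ according to $gM^E=M^{gEg^{-1}}$, and $N_E=N_Q(E)/E$ acts freely on $M^E$. It therefore suffices to find, for one $E$ in each conjugacy class, an $N_E$-map $\varphi\colon M^E\to\mathrm{St}_t^E$, and to extend it to $Q\cdot M^E$ by $\varphi(gx)=g\varphi(x)$.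

Let $\theta_E=M^E\times_{N_E}L_1^E$, a Hermitian bundle of rank $m$ over the finite complex $Z_E=M^E/N_E$ of dimension at most $\dim M$. Then $\theta_E^{\oplus t}=M^E\times_{N_E}L_t^E$, and a unitary trivialization of this bundle gives the required map: define $\varphi(x)c$ by the condition that $[x,\varphi(x)c]$ is the value at $[x]$ of the constant section $c\in\mathbb{C}^{tm}$; the identity $[gx,g\ell]=[x,\ell]$ gives $\varphi(gx)=g\varphi(x)$. The bundle $\theta_E$ becomes trivial on the finite covering $M^E\to Z_E$, so $[\theta_E]-m\in K^0(Z_E)$ is torsion by (d). Choose $t$ divisible by the orders of these finitely many classes and with $2tm\ge\dim M$. Then $\theta_E^{\oplus t}$ is stably trivial of rank $tm$, hence trivial by (c), and a trivialization can be made unitary by the Gram--Schmidt process. This defines $\varphi$ on $M'$.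

The remaining cells are $Q/K\times D^i$ with $\operatorname{rk}K<k$ and $i\le\dim M\le 2tm$. Extending $\varphi$ over such a cell means extending a map $\partial D^i\to\mathrm{St}_t^K$ over $D^i$, which is possible because $\mathrm{St}_t^K$ is $2tm$-connected. The claim follows by induction on $i$.

\emph{Smoothing.} Regard $\varphi$ as a map to the vector space $\operatorname{Hom}(\mathbb{C}^{tm},L_t)$ with the operator norm, choose a smooth map $\varphi'$ with $\|\varphi'(x)-\varphi(x)\|<1$ for all $x$, and put
\[
\varphi''(x)=\frac1{|Q|}\sum_{g\in Q}g^{-1}\varphi'(gx).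
\]
This map is smooth and equivariant. Since $\varphi(x)=g^{-1}\varphi(gx)$ and $g$ is unitary, $\|\varphi''(x)-\varphi(x)\|<1$; as $\varphi(x)$ is an isometry, $\varphi''(x)$ is injective.

Let $\zeta_x\subset L_t$ be the orthogonal complement of the image of $\varphi''(x)$. These spaces form a smooth Hermitian $Q$-bundle of rank $t|Q|-tm=tm(2^k-1)>0$. If $Q_x=E$ has rank $k$, then $\varphi''(x)$ is fixed by $E$, so its image lies in $L_t^E$ and equals $L_t^E$, both having dimension $tm$. Hence $\zeta_x^E=\zeta_x\cap L_t^E=0$.
\end{proof}

\subsection{Cohomology of the quotient}\label{sub:coh}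

The bundles produced by Lemma~\ref{lem:rank} are not explicit, so we cannot compute their Euler classes. The next proposition shows that the drop in the rank of the isotropy groups alone determines the shape of the cohomology ring.

Let $V\cong(\mathbb{Z}/2)^n$, let $EV$ be a contractible space with a free $V$-action, and let $BV=EV/V$. The ring $S=H^*(BV)$ is a polynomial ring on $n$ generators of degree one, with $S^1=\operatorname{Hom}(V,\mathbb{F}_2)$. For a $V$-space $N$ the equivariant cohomology $H_V^*(N)=H^*(EV\times_VN)$ is an $S$-algebra through the projection $EV\times_VN\to BV$. If $V$ acts freely on a manifold $N$, then $EV\times_VN\to N/V$ is a bundle with contractible fiber $EV$, so $H_V^*(N)=H^*(N/V)$.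

From commutative algebra we need the following. The dimension of a finitely generated $S$-module $T$ is the Krull dimension of $S/\operatorname{ann}T$; in a short exact sequence the dimension of the middle term is the maximum of the dimensions of the outer terms. A sequence $f_1,\dots,f_i$ of homogeneous elements of positive degree is \emph{regular} if each $f_l$ is a nonzerodivisor in $S/(f_1,\dots,f_{l-1})$. By Macaulay's unmixedness theorem, every associated prime $\mathfrak{p}$ of $T=S/(f_1,\dots,f_i)$ then satisfies $\dim T/\mathfrak{p}=n-i$. The zerodivisors of $T$ are the elements of the associated primes.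

\begin{lemma}\label{lem:dim}
Let $N$ be a finite $V$-CW-complex whose isotropy groups have rank at most $j$. Then $H_V^*(N)$ is a finitely generated $S$-module of dimension at most $j$.
\end{lemma}

\begin{proof}
Attach the cells one at a time. If $N''$ is obtained from $N'$ by attaching $V/K\times D^i$, there is an exact sequence of $S$-modules
\[
H_V^*(N'',N')\to H_V^*(N'')\to H_V^*(N'),
\]
and by excision the first term is $H^*\bigl(EV/K\times(D^i,\partial D^i)\bigr)\cong H^{*-i}(BK)$, with $S$ acting through the restriction $S\to H^*(BK)$. The restriction is surjective, because $\operatorname{Hom}(V,\mathbb{F}_2)\to\operatorname{Hom}(K,\mathbb{F}_2)$ is. So $H^*(BK)$ is a cyclic $S$-module whose dimension is that of a polynomial ring in $\operatorname{rk}K\le j$ variables. Since $S$ is Noetherian, finitely generated modules of dimension at most $j$ are closed under submodules, quotients and extensions, and the lemma follows by induction.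
\end{proof}

\begin{proposition}\label{prop:tower}
Let $N_0$ be a point and, for $i=1,\dots,n$, let $N_i=S(\eta_i)$ for a smooth Hermitian $V$-vector bundle $\eta_i$ of constant rank $R_i\ge1$ over $N_{i-1}$. Suppose that the isotropy groups of $V$ on $N_i$ have rank at most $n-i$. Then $N_n/V$ is a closed connected manifold, and $H^*(N_n/V)\cong S/(f_1,\dots,f_n)$ as rings for a regular sequence with $\deg f_i=2R_i$. In particular $H^*(N_n/V)$ is generated by $H^1$, and $\dim H_1(N_n/V)=n$.
\end{proposition}

For $n=1$, with the generator of $V$ acting on $\mathbb{C}^R$ as $-1$, this is the statement $H^*(\mathbb{RP}^{2R-1})=\mathbb{F}_2[x]/(x^{2R})$.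

\begin{proof}
Each $N_i$ is a closed manifold, connected because the fibers $S^{2R_i-1}$ are, and $V$ acts freely on $N_n$. We show by induction that $H_V^*(N_i)=S/(f_1,\dots,f_i)$ with $f_1,\dots,f_i$ regular; for $i=0$ we have $H_V^*(N_0)=S$. Let $T=H_V^*(N_{i-1})=S/(f_1,\dots,f_{i-1})$. The space $EV\times_VN_i$ is the sphere bundle of the vector bundle $EV\times_V\eta_i$ over $EV\times_VN_{i-1}$. Let $e\in T^{2R_i}$ be its mod $2$ Euler class. The Gysin sequence
\[
T^{*-2R_i}\xrightarrow{\ e\ }T^*\longrightarrow H_V^*(N_i)\longrightarrow T^{*-2R_i+1}\xrightarrow{\ e\ }T^{*+1}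
\]
shows that the pullback embeds $T/eT$ in $H_V^*(N_i)$. By Illman's theorem Lemma~\ref{lem:dim} applies to $N_i$, and $\dim T/eT\le n-i$. If $e$ were a zerodivisor, it would lie in an associated prime $\mathfrak{p}$ of $T$, and $T/eT$ would have the quotient $T/\mathfrak{p}$ of dimension $n-i+1$, which is impossible. So multiplication by $e$ is injective, the third arrow vanishes, and $H_V^*(N_i)=T/eT$. Let $f_i\in S$ be a homogeneous lift of $e$.

For $i=n$ we get $H^*(N_n/V)=S/(f_1,\dots,f_n)$, a quotient of a ring generated in degree one. All $f_i$ have degree at least $2$, so $\dim H_1=\dim H^1=\dim S^1=n$.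
\end{proof}

The bundles are taken complex so that every fiber has real dimension at least $2$: this makes the spheres connected and keeps the relations $f_i$ out of degree one.

\begin{proof}[Proof of Theorem~\ref{thm:real}]
Start from the $Q$-manifold $M_0$ of Section~\ref{sub:first} and apply Lemma~\ref{lem:rank} with $k=u,u-1,\dots,1$. This gives $Q$-manifolds $M_j=S(\zeta_j)\to M_{j-1}$ for $j=1,\dots,u$, with isotropy groups on $M_j$ elementary abelian of rank at most $u-j$. So $Q$ acts freely on $M_u$. Put $X=M_u/V$. The group $Q/V\cong(\mathbb{Z}/2)^{a-u}$ acts smoothly on $X$, and freely: if $gz=vz$ with $v\in V$, then $v^{-1}g$ fixes $z$, so $g\in V$.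

Apply Proposition~\ref{prop:tower} with $N_i=S(\rho_1)\times\dots\times S(\rho_i)$ and $\eta_i=N_{i-1}\times\rho_i$ for $i\le w$, and $N_{w+j}=M_j$, $\eta_{w+j}=\zeta_j$ for $1\le j\le u$. The isotropy groups on $N_{w+j}$ have rank at most $u-j=n-(w+j)$. Let $K\le V$ be an isotropy group on $N_i$ with $i\le w$. Then $K\cap W$ lies in $\ker\chi_1\cap\dots\cap\ker\chi_i$, which has rank $w-i$, and $K/(K\cap W)$ embeds in $V/W=U$. So $\operatorname{rk}K\le w-i+u=n-i$, and the proposition gives the remaining claims about $X$.
\end{proof}

\section{A quadratic map without totally singular planes}\label{sec:cubic}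

Theorem~\ref{thm:real} asks for quadratic maps with $a$ large compared with $w$ and $u$. There is a limit:
\begin{equation}\label{eq:limit}
a-u\le w(u+2).
\end{equation}
Indeed, let $U$ be totally singular of dimension $u$ and $U^\perp=\{x: B(x,U)=0\}\supset U$, a subspace of codimension at most $uw$. Then $q(x+y)=q(x)$ for $x\in U^\perp$ and $y\in U$, so $q$ induces a quadratic map on $U^\perp/U$. This map is anisotropic, since a zero $x\in U^\perp\setminus U$ would make $U+\langle x\rangle$ totally singular, and Lemma~\ref{lem:chev} gives $a-uw-u\le 2w$. For $u=1$ the limit is $a\le 3w+1$, while a counterexample needs $a-1>2(w+1)$. We reach $a=3w$.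

Let $F=\mathbb{F}_{2^w}$, let $F'$ be its quadratic extension, and let $\bar z=z^{2^w}$ be the nontrivial automorphism of $F'$ over $F$. The norm $N(z)=z\bar z$ and the trace $T(z)=z+\bar z$ take values in $F$. The norm is an anisotropic quadratic map on a space of $\mathbb{F}_2$-dimension $2w$, extremal for Lemma~\ref{lem:chev}, and we want to add $w$ dimensions while creating few zeros. A form that is quadratic over $F$, such as $x^2+N(z)$, vanishes on the whole $F$-line through any of its zeros, which gives $u\ge w$. The map $x\mapsto x^3=x\cdot x^2$ is quadratic over $\mathbb{F}_2$, because squaring is additive, but it scales by $\lambda^3$ under $\lambda\in F$ while the norm scales by $\lambda^2$.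

\begin{proposition}\label{prop:cubic}
The map $f\colon F\oplus F'\to F$, $f(x,z)=x^3+N(z)$, is quadratic over $\mathbb{F}_2$, and the maximal dimension of a totally singular subspace is $1$.
\end{proposition}

\begin{proof}
In characteristic $2$ we have $(x+x')^3+x^3+x'^3=x^2x'+xx'^2$ and $N(z+z')+N(z)+N(z')=z\bar z'+\bar zz'=T(z\bar z')$. So the polarization is
\[
B\bigl((x,z),(x',z')\bigr)=xx'(x+x')+T(z\bar z'),
\]
and it is $\mathbb{F}_2$-bilinear, since $x^2x'$, $xx'^2$ and $T(z\bar z')$ are additive in each argument. As $f(1,1)=1+1=0$, there is a totally singular line.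

If $f(0,z)=0$, then $N(z)=0$ and $z=0$; so every nonzero zero of $f$ has first coordinate different from $0$. Suppose that a totally singular plane contains distinct nonzero vectors $(x,z)$ and $(x',z')$. These vectors and their sum are nonzero zeros of $f$, so $x$, $x'$ and $x+x'$ are nonzero. Put $t=z\bar z'\in F'$. From $N(z)=x^3$ and $N(\bar z')=N(z')=x'^3$ we get $N(t)=x^3x'^3$, and $B=0$ gives $T(t)=xx'(x+x')$. Hence $t$ is a root of
\[
(Y+t)(Y+\bar t)=Y^2+T(t)Y+N(t)=(Y+x^2x')(Y+xx'^2).
\]
So $t\in F$, and $T(t)=t+t=0$. This contradicts $xx'(x+x')\neq0$.
\end{proof}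

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Apply Theorem~\ref{thm:real} to $f$, with $a=3w$ and $u=1$. With $n=w+1$ the rank is $3w-1=3n-4$, and $3n-4>2n$ if and only if $n\ge5$.
\end{proof}

\begin{remark}
These actions miss the bound of Theorem~\ref{thm:bounds} by one. In the proof of Theorem~\ref{thm:real}, the covering $M_u\to X$ gives a surjection $H_1(X)\to V$, which is an isomorphism by dimension. If a loop in $X$ lifts to a path from $z$ to $vz$, then its translate by $g\in Q$ lifts to a path from $gz$ to $(gvg^{-1})gz$, so $Q/V$ acts on $H_1(X)=V$ by conjugation. For $U=\langle(1,1)\rangle$ we have $B((1,1),(0,z'))=T(z')\ne0$ when $z'\notin F$. Hence the invariants are $W$, $d=w$, and $d(n+2-d)=3w$.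
\end{remark}

\section{The lower bounds}\label{sec:lower}

By the upper bound $R(n)$ is finite. If $(\mathbb{Z}/2)^r$ acts freely on a $1$-generated complex $X$, then $(\mathbb{Z}/2)^{r}\times(\mathbb{Z}/2)^2$ acts freely on the $1$-generated complex $X\times\mathbb{RP}^3$, whose first homology has dimension $\dim H_1(X)+1$. Hence
\begin{equation}\label{eq:mono}
R(n+1)\ge R(n)+2 ,
\end{equation}
and starting from a point we get $R(n)\ge2n$. For the quadratic bound we let $u$ grow with $n$ and find $q$ by counting. The count gives up a factor $2$ against \eqref{eq:limit}.

\begin{lemma}\label{lem:random}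
Let $w,u\ge1$ and $a=u+\lfloor w(u+2)/2\rfloor$. There is a quadratic map $q\colon\mathbb{F}_2^a\to\mathbb{F}_2^w$ all of whose totally singular subspaces have dimension at most $u$.
\end{lemma}

\begin{proof}
Put $k=u+1\ge2$, and choose the $w$ coordinates of $q$ independently and uniformly among the quadratic forms on $\mathbb{F}_2^a$. Fix a $k$-dimensional subspace $P$. Restriction of quadratic forms to $P$ is linear, and it is surjective, since a form on $P$ extends by composition with a projection onto $P$. So each coordinate restricts to a uniformly distributed element of a space of dimension $k(k+1)/2$, and $P$ is totally singular with probability $2^{-wk(k+1)/2}$.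

Counting ordered bases, the number of such subspaces $P$ is
\[
\prod_{i=0}^{k-1}\frac{2^a-2^i}{2^k-2^i}\le 2^{k(a-k)}\prod_{i=1}^k(1-2^{-i})^{-1}<4\cdot2^{k(a-k)},
\]
because $\prod_{i=1}^k(1-2^{-i})\ge\frac12\bigl(1-\sum_{i=2}^k2^{-i}\bigr)>\frac14$. Since $a-k=\lfloor w(k+1)/2\rfloor-1$ and $k\ge2$,
\[
k(a-k)+2\le\frac{wk(k+1)}2-k+2\le\frac{wk(k+1)}2 .
\]
So the expected number of totally singular $k$-dimensional subspaces is less than $1$, and some $q$ has none.
\end{proof}

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:bounds}]
It remains to show $R(n)\ge\lfloor\frac12\lfloor(n+2)^2/4\rfloor\rfloor$. For $n=0,1,2,3$ the right side is $0,1,2,3$, which is at most $2n$. Let $n\ge4$. To maximize $w(u+2)$ subject to $w+u=n$, put $u=\lfloor n/2\rfloor-1\ge1$ and $w=\lceil n/2\rceil+1$; then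
\[
w(u+2)=\Bigl\lceil\frac{n+2}2\Bigr\rceil\Bigl\lfloor\frac{n+2}2\Bigr\rfloor=\Bigl\lfloor\frac{(n+2)^2}4\Bigr\rfloor .
\]
Take $q$ and $a$ from Lemma~\ref{lem:random}, and let $u_0\le u$ be the maximal dimension of a totally singular subspace. Theorem~\ref{thm:real} gives $R(w+u_0)\ge a-u_0\ge a-u=\lfloor w(u+2)/2\rfloor$, and $R(n)\ge R(w+u_0)$ by \eqref{eq:mono}.
\end{proof}

\begin{remark}
For $n=5$ the counting bound is only $6$, so the small counterexamples depend on the explicit map of Proposition~\ref{prop:cubic}. For $n=4$, formula \eqref{eq:excess} shows that a free action of $(\mathbb{Z}/2)^9$ would have $d=3$. By Theorem~\ref{thm:real}, a quadratic map $\mathbb{F}_2^{10}\to\mathbb{F}_2^3$ with $u=1$, a case of equality in \eqref{eq:limit}, would give $R(4)=9$; Proposition~\ref{prop:cubic} gives such a map on $\mathbb{F}_2^9$.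
\end{remark}

\begin{thebibliography}{9}
\bibitem{Singh} Mahender Singh, \emph{Free 2-rank of symmetry of products of Milnor manifolds}, arXiv:1309.7475 (2013).
\end{thebibliography}
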